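\title{Dual shellability of admissible sets of Coxeter type}

\begin{abstract}
Let $\tilde W$ be an Iwahori--Weyl group with a length-preserving automorphism $\sigma$, let $\mu$ be a dominant coweight and let $K$ be a $\sigma$-stable spherical set of simple affine reflections. When $(\tilde W,\sigma,\mu,K)$ is of Coxeter type, He and Yu conjectured that the poset ${}^K\mathrm{Cox}(\mu)$ of partial Coxeter elements in the admissible set becomes dual EL-shellable after a largest element is adjoined. We prove this conjecture. We show that ${}^K\mathrm{Cox}(\mu)$ is a product of posets of order ideals of bounded cardinality in rooted forests, and we give an explicit edge labeling for every such product.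
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Iwahori--Weyl groups and admissible sets}

Let $\tilde W$ be an Iwahori--Weyl group. We use it through the following standard description. There are a real vector space $V$, a reduced root system $\Phi$ spanning $V^*$, with Weyl group $W_0$ and coroot lattice $Q^\vee\subset V$, and an abelian group $\Lambda\supseteq Q^\vee$ of coweights with an action of $W_0$, such that $\tilde W=\Lambda\rtimes W_0$. We write $t^\lambda$ for the element of $\tilde W$ given by $\lambda\in\Lambda$, so that $xt^\lambda x^{-1}=t^{x(\lambda)}$ for $x\in W_0$. The group $\tilde W$ acts on $V$ by affine maps: $W_0$ acts linearly, and $t^\lambda$ acts as the translation by a vector $\lambda_V$ with $\langle\alpha,\lambda_V\rangle\in\mathbb Z$ for all $\alpha\in\Phi$, where $\lambda_V=\lambda$ for $\lambda\in Q^\vee$. The action preserves the set of hyperplanes $\{\alpha=k\}$ with $\alpha\in\Phi$, $k\in\mathbb Z$; the connected components of their complement are the alcoves. The affine Weyl group $W_{\mathrm{aff}}=Q^\vee\rtimes W_0$ is a normal subgroup of $\tilde W$. It is generated by the reflections in these hyperplanes,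 and it acts faithfully on $V$ and simply transitively on the alcoves.

Fix a base alcove with $0$ in its closure, and let $\tilde{\mathbb S}$ be the set of reflections in its walls, the simple affine reflections. We identify $\tilde{\mathbb S}$ with its index set $\Delta_{\mathrm{aff}}$. Then $(W_{\mathrm{aff}},\tilde{\mathbb S})$ is a Coxeter system and $\tilde W=W_{\mathrm{aff}}\rtimes\Omega$, where $\Omega$ is the stabilizer of the base alcove. Length and Bruhat order extend to $\tilde W$: for $w,w'\in W_{\mathrm{aff}}$ and $\omega,\omega'\in\Omega$ one sets $\ell(w\omega)=\ell(w)$, and $w\omega\leqslant w'\omega'$ if $\omega=\omega'$ and $w\leqslant w'$. Thus $\Omega$ is the set of elements of length zero. One has $\ell(t^\lambda)=\sum_{\alpha>0}|\langle\alpha,\lambda_V\rangle|$, so that $\ell(t^\lambda)$ depends only on the $W_0$-orbit of $\lambda$.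

For a dominant coweight $\mu$ the \emph{admissible set} is
\[
\mathrm{Adm}(\mu)=\{w\in\tilde W \mid w\leqslant t^{x(\mu)}\text{ for some }x\in W_0\}.
\]
Let $\tau\in\Omega$ be the element with $t^\mu\in W_{\mathrm{aff}}\tau$. Then $\mathrm{Adm}(\mu)$ is a finite subset of $W_{\mathrm{aff}}\tau$, closed downward in the Bruhat order, with smallest element $\tau$.

Let $\sigma$ be a length-preserving automorphism of $\tilde W$; throughout, it is understood that $\sigma$ permutes $\tilde{\mathbb S}$. We write $\tau(u)=\tau u\tau^{-1}$ and
\[
\delta=\mathrm{Ad}(\tau)\circ\sigma ,
\]
an automorphism of the Coxeter system $(W_{\mathrm{aff}},\tilde{\mathbb S})$. The support $\mathrm{supp}(w')$ of $w'\in W_{\mathrm{aff}}$ is the set of simple reflections in a reduced expression of $w'$. The \emph{$\sigma$-support} $\mathrm{supp}_\sigma(w)$ of $w=w'\tau$ is the smallest $\delta$-stable subset of $\tilde{\mathbb S}$ containing $\mathrm{supp}(w')$, that is, the union of the $\delta$-orbits that meet $\mathrm{supp}(w')$. A subset $K\subseteq\tilde{\mathbb S}$ is \emph{spherical} if the parabolic subgroup $W_K$ is finite. Fix a spherical $K$ with $\sigma(K)=K$, let ${}^K\tilde W$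 be the set of minimal length representatives of the cosets in $W_K\backslash\tilde W$, and put
\[
{}^K\mathrm{Adm}(\mu)_0=\{w\in\mathrm{Adm}(\mu)\cap{}^K\tilde W \mid \mathrm{supp}_\sigma(w)\text{ is spherical}\}.
\]
An element $c'\tau\in W_{\mathrm{aff}}\tau$ is a \emph{partial $\delta$-Coxeter element} if $c'$ is a product of simple reflections, at most one from each $\delta$-orbit of $\tilde{\mathbb S}$. Let ${}^K\mathrm{Cox}(\mu)$ be the set of partial $\delta$-Coxeter elements in ${}^K\mathrm{Adm}(\mu)_0$. The quadruple $(\tilde W,\sigma,\mu,K)$ is \emph{of Coxeter type} if ${}^K\mathrm{Cox}(\mu)={}^K\mathrm{Adm}(\mu)_0$. The length of any $w\in W_{\mathrm{aff}}\tau$ is at least the number of $\delta$-orbits in $\mathrm{supp}_\sigma(w)$, with equality exactly for partial $\delta$-Coxeter elements. So Coxeter type means that every element of ${}^K\mathrm{Adm}(\mu)_0$ is as short as its $\sigma$-support allows.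

For $w,w'\in{}^K\tilde W$ write $w\leqslant_{K,\sigma}w'$ if $xw\sigma(x)^{-1}\leqslant w'$ for some $x\in W_K$. We order ${}^K\mathrm{Cox}(\mu)$ by $\leqslant_{K,\sigma}$. It is known, by G\"ortz, He and Nie, that in the Coxeter type case this order coincides with the restriction of the Bruhat order to ${}^K\mathrm{Cox}(\mu)$. We take this fact as given and work with the Bruhat order from now on. Apart from it, the proofs below use the Coxeter type hypothesis only through its definition.

\subsection{Shellability and the main result}

Following Bj\"orner, a finite bounded poset is \emph{EL-shellable} if its covering relations $x\lessdot y$ carry labels $\lambda(x\lessdot y)$ in a totally ordered set such that, in every interval $[x,y]$, there is a unique maximal chain $x=x_0\lessdot x_1\lessdot\dots\lessdot x_k=y$ with increasing labels $\lambda(x_0\lessdot x_1)\leqslant\lambda(x_1\lessdot x_2)\leqslant\cdots$, and the label sequence of this chain is lexicographically strictly smaller than that of every other maximal chain of $[x,y]$. A poset is \emph{dual EL-shellable} if the poset with the reversed order is EL-shellable; this amounts to the same conditions with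 all chains read from the top down.

The poset ${}^K\mathrm{Cox}(\mu)$ has the smallest element $\tau$ but may have several maximal elements, so one adjoins a largest element $\hat1$. He and Yu \cite{HY} conjectured that the resulting bounded poset is dual EL-shellable in the Coxeter type case. We prove this.

\begin{theorem}\label{thm:main}
If $(\tilde W,\sigma,\mu,K)$ is of Coxeter type, then $\widehat{{}^K\mathrm{Cox}(\mu)}={}^K\mathrm{Cox}(\mu)\sqcup\{\hat1\}$ is dual EL-shellable.
\end{theorem}

The adjoined element is what makes the statement delicate: the intervals $[z,\hat1]$ see how the maximal elements above $z$ are linked to each other. Consider the poset with the two maximal chains $\hat0\lessdot a\lessdot a'\lessdot\hat1$ and $\hat0\lessdot b\lessdot b'\lessdot\hat1$. Each of its intervals of rank two has a single maximal chain, whose labels must increase, so both chains from $\hat0$ to $\hat1$ increase. This poset is therefore neither EL-shellable nor dual EL-shellable. Theorem~\ref{thm:main} says in particular that $\widehat{{}^K\mathrm{Cox}(\mu)}$ has no interval of this shape; Example~\ref{ex:twochains} shows a case in which a single element prevents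 it.

We prove Theorem~\ref{thm:main} by determining the poset completely. A \emph{rooted forest} is a finite poset $F$ in which every set $\{y\mid y\leqslant x\}$ is a chain. Its minimal elements are the \emph{roots}; every other element has a unique lower cover, its \emph{parent}, of which it is a \emph{child}. A rooted forest with a single root is a \emph{rooted tree}. For an integer $n\geqslant0$ let $L(F,n)$ be the set of order ideals (down-sets) of $F$ of cardinality at most $n$, ordered by inclusion.

Let $W_{\mathrm{aff}}=\prod_jW_j$ be the decomposition into irreducible affine Weyl groups $W_j=Q_j^\vee\rtimes W_{0,j}$. The automorphism $\sigma$ permutes the components $W_j$, and we call its orbits \emph{blocks}. We say that $\mu$ is \emph{central} on the component $W_j$ if $t^\mu$ commutes with $W_{0,j}$, and that $\mu$ is \emph{non-central on a block} if it is not central on at least one component of the block.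

\begin{theorem}\label{thm:structure}
If $(\tilde W,\sigma,\mu,K)$ is of Coxeter type, then ${}^K\mathrm{Cox}(\mu)\cong\prod_iL(F_i,n_i)$ for rooted forests $F_i$ and integers $n_i\geqslant0$ with $|F_i|\geqslant n_i+1$. The factors correspond to the blocks. If $r$ is the number of $\delta$-orbits of simple reflections in the block, then $n_i=r-1$ if $\mu$ is non-central on the block, and $n_i=0$ otherwise. If $r\geqslant3$ and $\mu$ is non-central on the block, then $F_i$ is an antichain with $r$ elements, or two disjoint chains, or a rooted tree.
\end{theorem}

\begin{theorem}\label{thm:label}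
For finitely many rooted forests $F_i$ and integers $n_i\geqslant0$ with $|F_i|\geqslant n_i+1$, the poset $\prod_iL(F_i,n_i)\sqcup\{\hat1\}$ is graded and dual EL-shellable.
\end{theorem}

Theorem~\ref{thm:main} is the combination of these two results. Section~\ref{sec:examples} works out the smallest examples. Theorem~\ref{thm:label} is proved in Section~\ref{sec:labeling}, which is independent of Weyl groups. The proof of Theorem~\ref{thm:structure} plays two facts against each other. A simple rule (Lemma~\ref{lem:extend}) produces many admissible elements by adding one letter at a time; this is Section~\ref{sec:adm}. The Coxeter type hypothesis forbids admissible elements that repeat a letter or a $\delta$-orbit; whenever the rule would produce one, we obtain a constraint on the diagram, on $\tau$, $\sigma$ and $K$. These constraints are collected in Sections~\ref{sec:blocks} and~\ref{sec:constraints}, and Section~\ref{sec:poset} reads off the poset.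

\section{Examples in type $\tilde A_2$}\label{sec:examples}

Let $\tilde W=\mathbb Z^3\rtimes S_3$, with $Q^\vee$ the sublattice of vectors with coordinate sum $0$, and $\tilde{\mathbb S}=\{s_i\mid i\in\mathbb Z/3\}$. The Coxeter graph is a triangle, and the linear parts of $s_0,s_1,s_2$ are the three transpositions in $S_3$.

\begin{example}\label{ex:adm}
Let $\mu=(1,0,0)$. The three translations $t^{x(\mu)}$ have length $2$, so each has the form $t=s_is_j\tau$ with $i\ne j$. Since $t$ has trivial linear part, the linear part of $\tau$ is a $3$-cycle; it permutes the three transpositions cyclically, and we number the $s_i$ so that $\tau(s_i)=s_{i+1}$. The conjugate $s_its_i=s_j\tau s_i=s_js_{i+1}\tau$ is again one of the three translations and has length $2$, so $j\ne i+1$ and $j=i-1$. This leaves three candidates for three translations, and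
\[
\mathrm{Adm}(\mu)=\{\tau\}\cup\{s_i\tau\mid i\in\mathbb Z/3\}\cup\{s_is_{i-1}\tau\mid i\in\mathbb Z/3\}.
\]
If $\sigma=\mathrm{id}$, then $\delta$ has a single orbit, only the empty $\delta$-stable set is spherical, and ${}^K\mathrm{Adm}(\mu)_0=\{\tau\}$ for every $K$. If $\sigma=\mathrm{Ad}(\tau)^{-1}$, then $\delta=\mathrm{id}$, $r=3$, and $K=\emptyset$ is the only $\sigma$-stable spherical set. All seven elements have spherical support and are partial Coxeter elements. Taking supports identifies ${}^K\mathrm{Cox}(\mu)$ with the poset of proper subsets of $\mathbb Z/3$, which is $L(F,2)$ for an antichain $F$ with three elements, and $\widehat{{}^K\mathrm{Cox}(\mu)}$ is the Boolean lattice of rank $3$. Labeling each cover by the element that it removes gives a dual EL-labeling, and this is the answer one would hope for in general.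
\end{example}

\begin{example}\label{ex:twochains}
Take the product of two copies of this group, with simple reflections $s_i$ and $s_i'$, let $\sigma$ exchange the factors, let $\mu=((1,0,0),(0,0,-1))$ and $K=\{s_1,s_2,s_1',s_2'\}$. The length-zero part of $t^{(0,0,-1)}$ is inverse to that of $t^{(1,0,0)}$, so $\tau(s_i)=s_{i+1}$ and $\tau(s_i')=s_{i-1}'$. The computation of Example~\ref{ex:adm}, applied in each factor, shows that $\mathrm{Adm}(\mu)$ consists of the $ww'\tau$ with $w\in\{1,s_i,s_is_{i-1}\}$ and $w'\in\{1,s_i',s_i's_{i+1}'\}$. Such an element lies in ${}^K\tilde W$ if and only if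
\[
w\in\{1,\ s_0,\ s_0s_2\},\qquad w'\in\{1,\ s_0',\ s_0's_1'\}.
\]
We have $\delta(s_i)=s_{i-1}'$ and $\delta(s_i')=s_{i+1}$, so there are $r=3$ orbits $o_i=\{s_i,s_{i-1}'\}$. The three choices of $w$ meet the orbits $\emptyset$, $\{o_0\}$, $\{o_0,o_2\}$, and the three choices of $w'$ meet $\emptyset$, $\{o_1\}$, $\{o_1,o_2\}$. Put $(i,j)=(\ell(w),\ell(w'))$. For $i+j\geqslant3$ all three orbits are met and the $\sigma$-support is not spherical. For $i+j\leqslant2$ the $\sigma$-support is spherical and the letters lie in distinct orbits. Hence the quadruple is of Coxeter type and
\[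
{}^K\mathrm{Cox}(\mu)\cong\{(i,j)\in\mathbb N^2\mid i+j\leqslant2\}=L(F,2),
\]
where $F$ is the disjoint union of the chains $s_0<s_2$ and $s_0'<s_1'$. The admissible set is a product over the two components, but the sphericity condition couples them through the bound $i+j\leqslant r-1$. The poset with $\hat1$ adjoined is drawn in Figure~\ref{fig:labels}. Without the element $(1,1)$ it would be the non-shellable poset of Section~\ref{sec:intro}.
\end{example}

\section{A labeling for order ideals of bounded size}\label{sec:labeling}

In this section we prove Theorem~\ref{thm:label}. Let $L=\prod_iL(F_i,n_i)$, $\hat L=L\sqcup\{\hat1\}$ and $F=\bigsqcup_iF_i$. We view $z=(z_i)\in L$ as the ideal $\bigsqcup_iz_i$ of $F$. For an ideal $I\subseteq F_i$ let $N(I)$ be the set of minimal elements of $F_i\setminus I$, the elements that can be added next. The hypothesis $|F_i|\geqslant n_i+1$ guarantees that $N(I)\ne\emptyset$ whenever $|I|\leqslant n_i$.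

If $I\subsetneq I'$ are ideals, a minimal element of $I'\setminus I$ lies in $N(I)$. Hence a cover in $L$ adds one element to one coordinate, and the maximal elements of $L$ are the $x$ with $|x_i|=n_i$ for all $i$. So $\hat L$ is bounded and graded, with $z\in L$ of rank $|z|$. All chains below are read downward: a step inside $L$ removes a maximal element from one coordinate.

\subsection{The labels}

Fix a bijection $\rho\colon F\to\{1,\dots,|F|\}$ with $\rho(\text{parent})>\rho(\text{child})$, for instance a linear extension numbered backwards. Labeling the removal of $u$ by $\rho(u)$ would be enough for the intervals inside $L$. The difficulty is at $\hat1$. If the labels of the covers $x\lessdot\hat1$ lie below all other labels, then every maximal $x\geqslant z$ contributes an increasing chain to $[z,\hat1]$; if they lie above all others, then none does once $z$ is not maximal. We therefore place them in the middle and give every other label a sign, chosen so that exactly one maximal $x\geqslant z$ can be joined to $z$ by positive steps. For $z\in L$ put $M_i(z)=\max\rho(N(z_i))$. The labels lie in $\{-1,0,1\}\times\mathbb Z$ with the lexicographic order: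
\begin{itemize}
\item the cover $y\setminus u\lessdot y$ with $u\in y_i$ gets the label $(\epsilon,\rho(u))$, where $\epsilon=-1$ if $\rho(u)<M_i(y)$ and $\epsilon=+1$ if $\rho(u)>M_i(y)$; equality is impossible because $u\in y_i$ and $N(y_i)\cap y_i=\emptyset$;
\item the cover $x\lessdot\hat1$ gets the label $(0,-\sum_{u\in x}\rho(u))$.
\end{itemize}
Thus the removal of $u$ from $y$ is positive when $u$ has a larger $\rho$-value than every element that could be added to $y_i$.

\begin{example}\label{ex:labels}
Let $F$ consist of the chains $a_0<a_1$ and $b_0<b_1$, let $n=2$, and let $\rho(a_0),\rho(b_0),\rho(a_1),\rho(b_1)=4,3,2,1$. Write $ij$ for the ideal with $i$ elements from the first chain and $j$ from the second. Then $N(10)=\{a_1,b_0\}$, $N(01)=\{a_0,b_1\}$, $N(20)=\{b_0\}$, $N(11)=\{a_1,b_1\}$, $N(02)=\{a_0\}$, so $M$ takes the values $3,4,3,2,4$ on these ideals. The labels are shown in Figure~\ref{fig:labels}. The four maximal chains from $\hat1$ to $00$ have the label sequences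
\[
\begin{array}{ll}
\text{through }20,10: & (0,-6),\ (-1,2),\ (+1,4),\\
\text{through }11,10: & (0,-7),\ (+1,3),\ (+1,4),\\
\text{through }11,01: & (0,-7),\ (+1,4),\ (-1,3),\\
\text{through }02,01: & (0,-4),\ (-1,1),\ (-1,3).
\end{array}
\]
Only the second increases, and it is lexicographically first. Read upward, it is the greedy chain: it adds $a_0$, the element of $N(00)$ with the largest $\rho$-value, and then $b_0$, the element of $N(10)$ with the largest $\rho$-value.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15, lab/.style={midway, fill=white, inner sep=1pt, font=\scriptsize}]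
\node (o) at (0,0) {$00$};
\node (a) at (-1.6,1.3) {$10$};
\node (b) at (1.6,1.3) {$01$};
\node (aa) at (-3.2,2.6) {$20$};
\node (ab) at (0,2.6) {$11$};
\node (bb) at (3.2,2.6) {$02$};
\node (t) at (0,3.9) {$\hat1$};
\draw[very thick] (a) -- (o) node[lab] {$(+1,4)$};
\draw (b) -- (o) node[lab] {$(-1,3)$};
\draw (aa) -- (a) node[lab] {$(-1,2)$};
\draw[very thick] (ab) -- (a) node[lab] {$(+1,3)$};
\draw (ab) -- (b) node[lab] {$(+1,4)$};
\draw (bb) -- (b) node[lab] {$(-1,1)$};
\draw (t) -- (aa) node[lab] {$(0,-6)$};
\draw[very thick] (t) -- (ab) node[lab] {$(0,-7)$};
\draw (t) -- (bb) node[lab] {$(0,-4)$};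
\end{tikzpicture}
\caption{The poset $\{(i,j)\mid i+j\leqslant2\}\sqcup\{\hat1\}$ of ideals with at most two elements in a union of two $2$-element chains, with a dual EL-labeling in $\{-1,0,1\}\times\mathbb Z$. The thick chain is the only maximal chain whose labels increase from top to bottom.}
\label{fig:labels}
\end{figure}

\subsection{Increasing chains}

Everything rests on how $N$ and $M_i$ change along a cover.

\begin{lemma}\label{lem:N}
Let $y\in L$ and let $u$ be a maximal element of $y_i$. Then $N(y_i\setminus u)=(N(y_i)\setminus\{\text{children of }u\})\cup\{u\}$ and $M_i(y\setminus u)=\max(M_i(y),\rho(u))$. If $I\subseteq F_i$ is an ideal and $m\in N(I)$, then $N(I\cup m)=(N(I)\setminus m)\cup\{\text{children of }m\}$.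
\end{lemma}

\begin{proof}
An element belongs to $N(I)$ if and only if it is not in $I$ and is a root or has its parent in $I$. This gives both formulas for $N$. In passing from $N(y_i)$ to $N(y_i\setminus u)$ the element $u$ is added and only elements with $\rho$-value below $\rho(u)$ are lost, which gives the formula for $M_i$.
\end{proof}

\begin{lemma}\label{lem:inner}
Let $z\leqslant y$ in $L$. Then $[z,y]$ has a unique increasing maximal chain. In each coordinate $i$ it removes the elements of $y_i\setminus z_i$ in the order of increasing $\rho$, and the removal of $u\in y_i\setminus z_i$ has sign $+1$ if and only if $\rho(u)>M_i(y)$.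
\end{lemma}

\begin{proof}
A maximal chain of $[z,y]$ is a shuffle of maximal chains of the intervals $[z_i,y_i]$, and the label of a step in coordinate $i$ depends only on that coordinate. Let $y_i\setminus z_i=\{u_1,\dots,u_p\}$ with $\rho(u_1)<\dots<\rho(u_p)$. The element $u_1$ is maximal in $y_i$: an element above it in $y_i\setminus z_i$ would have a smaller $\rho$-value, and an element above it in the ideal $z_i$ would force $u_1\in z_i$. By induction the elements can be removed in the order $u_1,\dots,u_p$; call this the sorted chain. By Lemma~\ref{lem:N}, when $u_t$ is removed the value of $M_i$ is the maximum of $M_i(y),\rho(u_1),\dots,\rho(u_{t-1})$. Since $\rho(u_t)$ exceeds $\rho(u_1),\dots,\rho(u_{t-1})$, the sign is $-1$ if and only if $\rho(u_t)<M_i(y)$. So the signs weakly increase with $t$, and the labels of the sorted chain strictly increase.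

In any other maximal chain of $[z_i,y_i]$ some $u$ is removed from an ideal $G$ and the next removal is a $u'$ with $\rho(u')<\rho(u)$. Lemma~\ref{lem:N} gives $M_i(G\setminus u)\geqslant\rho(u)>\rho(u')$, so $u'$ has the label $(-1,\rho(u'))$, which is smaller than the earlier label $(\pm1,\rho(u))$. No shuffle containing such a chain increases. Finally, labels in different coordinates are distinct because $\rho$ is injective, so exactly one shuffle of the sorted chains increases.
\end{proof}

\begin{lemma}\label{lem:top}
Let $z\in L$. Then $[z,\hat1]$ has a unique increasing maximal chain. It passes through the maximal element $x$ obtained from $z$ by adding in each coordinate $i$, repeatedly, the element of $N$ with the largest $\rho$-value, until the size $n_i$ is reached.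
\end{lemma}

\begin{proof}
A maximal chain begins with a step $\hat1\gtrdot x$ with label $(0,\cdot)$. It increases if and only if it continues with an increasing chain of $[z,x]$ all of whose signs are $+1$. By Lemma~\ref{lem:inner} there is exactly one such chain through $x$ if
\begin{equation}\label{eq:greedy}
\rho(u)>M_i(x)\quad\text{for all $i$ and all }u\in x_i\setminus z_i,
\end{equation}
and none otherwise. We show that the greedy element is the only maximal $x\geqslant z$ satisfying \eqref{eq:greedy}.

If $m\in N(I)$ has the largest $\rho$-value, then by Lemma~\ref{lem:N} all elements of $N(I\cup m)$ have $\rho$-value below $\rho(m)$. So the values $\rho(m)$ of the greedily added elements strictly decrease, and the last one exceeds $M_i(x)$. Hence the greedy element satisfies \eqref{eq:greedy}.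

Conversely let $x$ satisfy \eqref{eq:greedy}, let $x_i\ne z_i$, and let $m\in N(z_i)$ have the largest $\rho$-value. Suppose $m\notin x_i$. Then $m\in N(x_i)$, so $M_i(x)\geqslant\rho(m)$. A minimal element $e$ of $x_i\setminus z_i$ lies in $N(z_i)$ and differs from $m$, so $\rho(e)<\rho(m)\leqslant M_i(x)$, against \eqref{eq:greedy}. Thus $m\in x_i$. Condition \eqref{eq:greedy} persists when $z_i$ is replaced by $z_i\cup m$, and by iteration $x$ is the greedy element.
\end{proof}

\begin{lemma}\label{lem:ranktwo}
In an interval of rank two of $\hat L$, the first label of the increasing chain is strictly smaller than the first label of every other maximal chain.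
\end{lemma}

\begin{proof}
Let $y=z\cup\{u,u'\}\in L$ and suppose that $[z,y]$ has two maximal chains. If $u,u'$ lie in the same coordinate $i$ and $\rho(u)<\rho(u')$, the increasing chain removes $u$ first. Both first labels compare $\rho$ with the same number $M_i(y)$, so the sign of $u$ is at most the sign of $u'$, and the label of $u$ is the smaller one. If $u,u'$ lie in different coordinates, the two labels do not depend on the order of removal, and the increasing chain takes the smaller one first.

If $[z,\hat1]$ has rank two, then $|z_i|=n_i-1$ for one $i$ and the other coordinates have full size. The chains pass through $z\cup u$ with $u\in N(z_i)$ and have first label $(0,-\rho(u)-\sum_{v\in z}\rho(v))$. This is strictly smallest when $\rho(u)$ is largest, and by Lemma~\ref{lem:top} that choice gives the increasing chain.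
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:label}]
We have seen that $\hat L$ is graded, and every interval has a unique increasing maximal chain by Lemmas~\ref{lem:inner} and~\ref{lem:top}. Let $C$ be a maximal chain of some interval that does not increase. Then two consecutive labels of $C$ form a strict descent. Replace the corresponding piece of $C$ by the increasing chain of the rank two interval that it spans. The earlier labels are unchanged and the first label of the piece becomes strictly smaller by Lemma~\ref{lem:ranktwo}, so the new chain is lexicographically strictly smaller than $C$. There are finitely many chains, so the process stops, and it can stop only at the increasing chain. Hence the increasing chain is strictly smaller than every other maximal chain.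
\end{proof}

\begin{remark}
The forest structure enters only through Lemma~\ref{lem:N}, and what is used from it is that $N(y_i\setminus u)$ arises from $N(y_i)$ by adding $u$ and deleting elements above $u$, and that $N(I\cup m)\setminus N(I)$ consists of elements above $m$.
\end{remark}

\section{Producing admissible elements}\label{sec:adm}

The results of this section hold for every $\mu$ and do not involve $\sigma$ or $K$. We call $w\in W_{\mathrm{aff}}$ \emph{admissible} if $w\tau\in\mathrm{Adm}(\mu)$. Every element below an admissible element is admissible. Let $D_L(w)=\{s\in\tilde{\mathbb S}\mid sw<w\}$ and $D_R(w)=\{s\in\tilde{\mathbb S}\mid ws<w\}$; these are the possible first and last letters of reduced words of $w$.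

\subsection{The extension rules}

We use the \emph{lifting property} of the Bruhat order: if $u\leqslant v$, $s\in\tilde{\mathbb S}$ and $sv<v$, then $su\leqslant v$, and if moreover $su>u$, then $u\leqslant sv$. The same holds for multiplication on the right. Both versions hold in $\tilde W$, since $w'\tau s=w'\tau(s)\tau$.

\begin{lemma}\label{lem:extend}
Let $w\in\mathrm{Adm}(\mu)$ and $s\in\tilde{\mathbb S}$. If $ws>w$ and $s(ws)>ws$, then $ws\in\mathrm{Adm}(\mu)$. If $sw>w$ and $(sw)s>sw$, then $sw\in\mathrm{Adm}(\mu)$.
\end{lemma}

\begin{proof}
Let $w\leqslant t=t^\lambda$ with $\lambda\in W_0\mu$. If $ts<t$, lifting gives $ws\leqslant t$. Suppose $ts>t$. Then $w\leqslant ts$ and $(ts)s<ts$, so lifting gives $ws\leqslant ts$. Put $t'=sts=t^{\bar s(\lambda)}$, where $\bar s\in W_0$ is the linear part of $s$. Then $\ell(t')=\ell(t)=\ell(ts)-1$, so $s(ts)=t'<ts$. Since $ws\leqslant ts$ and $s(ws)>ws$, lifting gives $ws\leqslant t'$. The second statement follows by exchanging left and right throughout.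
\end{proof}

Write $w=w'\tau$. Then $ws=w'u\tau$ with $u=\tau(s)$, and $(sw)s=sw'\tau(s)\tau$. So for $w'\in W_{\mathrm{aff}}$ and $u\in\tilde{\mathbb S}$ the lemma reads:
\begin{gather}
w'\text{ admissible},\quad w'u>w',\quad\tau^{-1}(u)\notin D_L(w'u)\ \Longrightarrow\ w'u\text{ admissible};\tag{R}\label{eq:R}\\
w'\text{ admissible},\quad uw'>w',\quad\tau(u)\notin D_R(uw')\ \Longrightarrow\ uw'\text{ admissible}.\tag{L}\label{eq:L}
\end{gather}
The only letters that \eqref{eq:R} cannot append are the $\tau$-images of left descents. This is how $\tau$ enters all later arguments.

\subsection{Components}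

Let $\Gamma_j$ be the Coxeter graph of $W_j$. Its vertices are the simple reflections in $W_j$; two vertices $s,t$ are adjacent if the order $m_{st}$ of $st$ is at least $3$; the number $m_{st}$ is the \emph{bond}, and the bond is \emph{simple} if $m_{st}=3$. We recall three facts about these graphs. A subset of $\tilde{\mathbb S}$ is spherical if and only if it contains no $\Gamma_j$. If $\Gamma_j$ has at least three vertices, all bonds are finite, and $\Gamma_j$ is either a tree or a cycle with simple bonds (type $\tilde A_{n-1}$, $n\geqslant3$). The graphs $\Gamma_j$ that are paths with at least four vertices are $\tilde C_n$ ($n\geqslant3$), whose two end bonds are $4$, and $\tilde F_4$, which has five vertices.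

Decompose $V=\bigoplus_jV_j$ accordingly. We call the component $\Gamma_j$ \emph{central} if $\mu$ is central on $W_j$.

\begin{lemma}\label{lem:product}
\begin{enumerate}
\item[(a)] Conjugation by $\tau$ preserves each $W_j$, so $\tau$ acts on each $\Gamma_j$ by a graph automorphism.
\item[(b)] An element $w=(w_j)$ of $W_{\mathrm{aff}}=\prod_jW_j$ is admissible if and only if each $w_j$ is admissible.
\item[(c)] If $\Gamma_j$ is central, then $\tau$ acts trivially on $\Gamma_j$ and $1$ is the only admissible element of $W_j$. If $\Gamma_j$ is non-central, then every $s\in\Gamma_j$ is admissible.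
\item[(d)] If $\Gamma_j$ is a cycle, then $\tau$ acts on it by a rotation.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $t^\mu=m\tau$ with $m=(m_j)\in W_{\mathrm{aff}}$.

(a) Conjugation by $t^\mu$ sends the reflection in a hyperplane to the reflection in a parallel hyperplane, so it preserves each $W_j$. Hence so does conjugation by $\tau=m^{-1}t^\mu$.

(b) For $x=(x_j)\in W_0=\prod_jW_{0,j}$ we have $t^{x(\mu)}\tau^{-1}=x\,(t^\mu x^{-1}t^{-\mu})\,m$. Its $j$-th component $y_j(x_j)=x_j(t^\mu x_j^{-1}t^{-\mu})m_j$ depends only on $x_j$. The Bruhat order on $\prod_jW_j$ is the product order, so $w$ is admissible if and only if each $w_j$ lies in $\mathcal A_j=\{v\in W_j\mid v\leqslant y_j(x_j)\text{ for some }x_j\in W_{0,j}\}$. Since $1\in\mathcal A_j$ for all $j$, the set $\mathcal A_j$ is the set of admissible elements of $W_j$.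

(c) Let $\Gamma_j$ be central. The $V_j$-component of $\mu_V$ is $W_{0,j}$-invariant, hence $0$, so $\tau=m^{-1}t^\mu$ acts on $V_j$ as $m_j^{-1}$. As $\tau$ preserves the base alcove, $m_j$ preserves the base alcove of $W_j$, so $m_j=1$. Thus $\tau$ acts trivially on $V_j$ and on $\Gamma_j$, and $y_j(x_j)=m_j=1$ for all $x_j$.

Let $\Gamma_j$ be non-central. If $x_j$ does not commute with $t^\mu$, then $y_j(x_j)\ne m_j=y_j(1)$, so $\mathcal A_j\ne\{1\}$ and some $s\in\Gamma_j$ is admissible. As $\Gamma_j$ is connected, it suffices to show that a neighbor $u$ of an admissible $s$ is admissible. If $\tau(u)\ne u$, apply \eqref{eq:R} with $w'=1$. If $\tau(u)=u$, then $\tau^{-1}(u)=u\notin D_L(su)=\{s\}$, so $su$ is admissible by \eqref{eq:R}, and $u\leqslant su$.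

(d) Let $\Gamma_j$ have $n$ vertices. The linear part of $\tau=m^{-1}t^\mu$ on $V_j$ is an element $\pi\in W_{0,j}=S_n$. Since $\tau$ preserves the base alcove, $\pi$ permutes the gradients $e_i-e_{i+1}$ ($i\in\mathbb Z/n$) of the simple affine roots, which correspond in cyclic order to the vertices of $\Gamma_j$. So $e_{\pi(i)}-e_{\pi(i+1)}$ has the same form, that is, $\pi(i+1)=\pi(i)+1$ for all $i$.
\end{proof}

\subsection{Heaps}

Partial Coxeter elements are products of distinct simple reflections, and such products have a graphical description. Let $c$ be a product of distinct simple reflections with letter set $J$. The word is reduced, since a letter outside the support of an element is not a right descent of it. Any two reduced words of $c$ are connected by braid moves, and a braid move for $m_{st}\geqslant3$ needs a repeated letter, so only commutations occur. Orient each edge of the graph induced on $J$ by $s\to t$ if $s$ comes before $t$. This acyclic orientation depends only on $c$, and the reduced words of $c$ are its linear extensions. We call $c$, or equivalently the pair of $J$ and the orientation, a \emph{heap}. Then: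
\begin{itemize}
\item $D_L(c)$ is the set of sources and $D_R(c)$ the set of sinks;
\item by the subword property, the elements below $c$ in the Bruhat order are the \emph{sub-heaps}, the induced orientations on subsets of $J$;
\item every letter $v$ of $c$ is the end of a directed path starting at a source $a$; a shortest directed path $a=v_0\to\dots\to v_l=v$ is an induced path of the Coxeter graph, since by acyclicity a chord would point forward and shorten it. The sub-heap on it is $v_0\cdots v_l$, with unique source $a$ and unique sink $v$.
\end{itemize}

\begin{lemma}[Growth]\label{lem:growth}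
\begin{enumerate}
\item[(a)] Let $c$ be an admissible heap and let $u\notin\mathrm{supp}(c)$ be adjacent to a letter of $c$, with $u\notin\tau(D_L(c))$. Then $cu$ is an admissible heap and $D_L(cu)=D_L(c)$.
\item[(b)] Let $c$ be a heap in a non-central component with a unique source $a$. If $\tau(a)$ is not among the letters of $c$ other than $a$, then $c$ is admissible.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The letter $u$ follows one of its neighbors, so it is not a source of $cu$, and it comes last, so the old sources remain sources. Now apply \eqref{eq:R}.

(b) A linear extension of $c$ starts with $a$, which is admissible by Lemma~\ref{lem:product}(c), and each later letter is adjacent to an earlier one. Apply (a) repeatedly.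
\end{proof}

For a vertex $a$ of a non-central component $\Gamma$ let $T_a$ be the connected component of $\Gamma\setminus\{\tau(a)\}$ containing $a$ if $\tau(a)\ne a$, and $T_a=\Gamma$ if $\tau(a)=a$. By Lemma~\ref{lem:growth}(b), every heap with unique source $a$ and support in $T_a$ is admissible. The only vertex of $\Gamma\setminus T_a$ that can be adjacent to $T_a$ is $\tau(a)$.

\begin{lemma}\label{lem:pairs}
Let $s\ne s'$ be vertices of non-central components. If they lie in the same component $\Gamma$, assume $|\Gamma|\geqslant3$. Then $ss'$ or $s's$ is admissible.
\end{lemma}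

\begin{proof}
For different components use Lemma~\ref{lem:product}(b),(c). Let $s,s'\in\Gamma$.

Suppose first that $\tau$ exchanges $s$ and $s'$. As $\Gamma$ is connected with at least three vertices, one of the two, say $s'$, has a neighbor $x\notin\{s,s'\}$. Then $s'x$ is admissible by growth, since $x\ne s=\tau(s')$. In the heap $ss'x$ the letter $\tau(s)=s'$ is not a sink, so $ss'x$ is admissible by \eqref{eq:L}, and so is $ss'$.

Now suppose that $\tau$ does not exchange them. If there is a path $s=v_0,\dots,v_m=s'$ with $\tau(s)\notin\{v_1,\dots,v_m\}$, then $v_0\cdots v_m$ is admissible by growth and so is $ss'$. It suffices to find such a path or one with the roles of $s,s'$ exchanged. If $\Gamma$ is a tree, take the geodesic $v_0,\dots,v_m$. If it fails in both directions, then $\tau(s)=v_i$ with $i\geqslant1$ and $\tau(s')=v_l$ with $l\leqslant m-1$; as $\tau$ preserves distances, $|i-l|=m$, so $i=m$, $l=0$ and $\tau$ exchanges $s,s'$. If $\Gamma$ is a cycle, we may assume $\tau(s)\ne s'$. Then $\tau(s)$ is either $s$ or an interior vertex of one of the two arcs from $s$ to $s'$, and an arc avoiding it exists.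
\end{proof}

\subsection{Repeating a letter}

To contradict the Coxeter type hypothesis we will append to a heap a letter that it already contains, and we need to control the left descents of the result. We use the geometric representation of $(W_{\mathrm{aff}},\tilde{\mathbb S})$, with basis $\{\alpha_s\}$, in which $s(\alpha_s)=-\alpha_s$ and $s(\alpha_t)=\alpha_t+\kappa_{st}\alpha_s$ with $\kappa_{st}=2\cos(\pi/m_{st})$ for $s\ne t$. Thus $\kappa_{st}=0$ for non-adjacent vertices, $\kappa_{st}=1$ for a simple bond, and $\kappa_{st}\geqslant\sqrt2$ otherwise. The reflection $s$ changes only the coefficient of $\alpha_s$. Every root $w(\alpha_t)$ has all coefficients $\geqslant0$ or all $\leqslant0$; one has $wt>w$ if and only if $w(\alpha_t)>0$, and $s\in D_L(w)$ if and only if $w^{-1}(\alpha_s)<0$; and $t$ permutes the positive roots other than $\alpha_t$.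

\begin{lemma}\label{lem:descent}
Let $c\in W_{\mathrm{aff}}$ and $t,x\in\tilde{\mathbb S}$, and suppose that $c(\alpha_t)$ has a positive coefficient at $\alpha_x$. Then $ct>c$ and $D_L(c)\subseteq D_L(ct)\subseteq D_L(c)\cup\{x\}$. If $c(\alpha_t)$ has at least two positive coefficients, then $D_L(ct)=D_L(c)$.
\end{lemma}

\begin{proof}
The root $c(\alpha_t)$ is positive, so $ct>c$, and every reduced word of $c$ extends to one of $ct$. If $s\in D_L(ct)\setminus D_L(c)$, then $c^{-1}(\alpha_s)>0$ and $tc^{-1}(\alpha_s)<0$, so $c^{-1}(\alpha_s)=\alpha_t$ and $c(\alpha_t)=\alpha_s$. This forces $s=x$ and excludes a second positive coefficient.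
\end{proof}

Two computations suffice. If $x,y$ are distinct non-adjacent neighbors of $t$, and if $u$ is a neighbor of $t$ with $\kappa=\kappa_{tu}$, then
\begin{align}
xy(\alpha_t)&=x(\alpha_t+\kappa_{ty}\alpha_y)=\alpha_t+\kappa_{tx}\alpha_x+\kappa_{ty}\alpha_y,\label{eq:fork}\\
tu(\alpha_t)&=t(\alpha_t+\kappa\alpha_u)=(\kappa^2-1)\alpha_t+\kappa\alpha_u.\label{eq:bond}
\end{align}

\section{Reduction to one block}\label{sec:blocks}

From now on $(\tilde W,\sigma,\mu,K)$ is of Coxeter type. An element $w\tau$ with $w\in W_{\mathrm{aff}}$ lies in ${}^K\tilde W$ if and only if $D_L(w)\cap K=\emptyset$. By Lemma~\ref{lem:product}(a), $\delta$ permutes the components in the same way as $\sigma$, so every $\delta$-orbit of $\tilde{\mathbb S}$ lies in one block. Hence admissibility (Lemma~\ref{lem:product}(b)), the condition $D_L(w)\cap K=\emptyset$, sphericity of the $\sigma$-support, the partial Coxeter property and the Bruhat order can all be tested block by block. The identity satisfies all conditions in each block, so the Coxeter type condition holds in each block separately, and ${}^K\mathrm{Cox}(\mu)$ is the product of posets $P$ attached to the blocks.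

Fix a block, with $d$ components and with set $S$ of simple reflections. We call the $\delta$-orbits on $S$ \emph{colors}. Let $R$ be the set of colors, $r=|R|$, and $\mathrm{col}\colon S\to R$ the quotient map. A subset $J\subseteq S$ is \emph{full} if $\mathrm{col}(J)=R$. Since $\delta$ permutes the $d$ components cyclically, $\delta^k$ preserves a component $\Gamma$ if and only if $d\mid k$. Therefore each component is full, and the vertices of one color in $\Gamma$ form a $\delta^d$-orbit. A $\delta$-stable subset of $S$ containing a component is all of $S$, so a $\delta$-stable subset is spherical if and only if it is not $S$. Thus the $\sigma$-support of $w\tau$ is spherical if and only if $\mathrm{supp}(w)$ is not full. With $W_S$ the subgroup generated by $S$,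
\[
P=\{w\in W_S\mid w\text{ admissible},\ D_L(w)\cap K=\emptyset,\ \mathrm{supp}(w)\text{ not full}\},
\]
and the Coxeter type hypothesis says:
\begin{equation}
\text{every element of $P$ is a heap whose letters have distinct colors.}\tag{CT}\label{eq:CT}
\end{equation}
In particular an element of $P$ has at most $r-1$ letters, and the order on $P$ is the sub-heap relation. We must show that $P\cong L(F,n)$ with $F$ and $n$ as in Theorem~\ref{thm:structure}.

Let $\mathcal N$ be the set of non-central components of the block. If $\mathcal N=\emptyset$, then $P=\{1\}=L(F,0)$ with $|F|=1$ by Lemma~\ref{lem:product}(c). Let $\mathcal N\ne\emptyset$ and put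
\[
A=\bigcup_{\Gamma\in\mathcal N}\Gamma\setminus K .
\]
Since $K$ is spherical, $A$ meets every $\Gamma\in\mathcal N$. The letters of admissible elements lie in components of $\mathcal N$, so the sources of an element of $P$ lie in $A$. Conversely, an admissible element with left descents in $A$ and with support that is not full lies in $P$; in particular a sub-heap of an element of $P$ with all sources in $A$ lies in $P$.

If $r=1$, then $P=\{1\}=L(F,0)$ with $|F|=1$. If $r=2$, the elements of $P$ have at most one letter, and Lemma~\ref{lem:product}(c) gives $P=\{1\}\cup A$. So $P\cong L(F,1)$, where $F$ is the antichain $A$ if $|A|\geqslant2$ and a chain with two elements if $|A|=1$; in both cases $|F|\geqslant2$.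

\emph{For the rest of the paper $r\geqslant3$ and $\mathcal N\ne\emptyset$.} Each component is full, so it has at least three vertices and is a tree or a cycle, and no set with two elements is full. We will use \eqref{eq:CT} mostly in the following form.

\begin{lemma}\label{lem:repeat}
Let $c\in W_S$ be an admissible heap and $t$ a letter of $c$ with $ct>c$ and $D_L(ct)\subseteq A$. Then $\mathrm{supp}(c)$ is full or $t\in\tau(D_L(ct))$.
\end{lemma}

\begin{proof}
If $t\notin\tau(D_L(ct))$, then $ct$ is admissible by \eqref{eq:R}. Its length exceeds the size of its support $\mathrm{supp}(c)$, so it is not a heap and $ct\notin P$ by \eqref{eq:CT}. The only condition that can fail is the one on the support.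
\end{proof}

\section{Constraints from the Coxeter type hypothesis}\label{sec:constraints}

\subsection{The colors of $A$ and of $\tau(A)$}

Growth from a source $a\in A$ is blocked only at $\tau(a)$, so we need to know the color of $\tau(a)$. As $\delta=\mathrm{Ad}(\tau)\circ\sigma$, it is the color of $\sigma^{-1}(a)$, which is not in $K$ because $\sigma(K)=K$. If $\sigma^{-1}(a)$ lies in a central component, we go back further. For $a\in A\cap\Gamma$ let $k\geqslant1$ be minimal with $\sigma^{-k}(\Gamma)\in\mathcal N$, and put $\varphi(a)=\sigma^{-k}(a)$. Then $\varphi(a)\in A$, and $\varphi$ is a bijection of $A$, the first return map of $\sigma^{-1}$, with inverse the first return map of $\sigma$. The vertices $\sigma^i(\varphi(a))$ for $0<i<k$ lie in central components, where $\tau$ acts trivially, so $\delta^k(\varphi(a))=\tau(a)$. Hence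
\begin{equation}\label{eq:phi}
\mathrm{col}(\tau(a))=\mathrm{col}(\varphi(a))\qquad(a\in A).
\end{equation}
If $\varphi(a)$ lies in the component $\Gamma$ of $a$, then $k=d$ and all other components are central:
\begin{equation}\label{eq:samecomp}
a,\varphi(a)\in\Gamma\ \Longrightarrow\ \mathcal N=\{\Gamma\},\quad\delta^d|_\Gamma=\tau\sigma^d|_\Gamma,\quad\delta^d(\varphi(a))=\tau(a).
\end{equation}
In Example~\ref{ex:twochains}, $A=\{s_0,s_0'\}$, $\varphi(s_0)=s_0'$, and $\tau(s_0)=s_1$ has the color $o_1$ of $s_0'$.

\begin{lemma}\label{lem:inj}
Distinct elements of $A$ have distinct colors.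
\end{lemma}

\begin{proof}
Let $s\ne s'$ in $A$. By Lemma~\ref{lem:pairs} one of $ss'$, $s's$ is admissible. Its left descents lie in $A$ and its support is not full, so it lies in $P$, and \eqref{eq:CT} applies.
\end{proof}

The next lemma extends this from $A$ to all letters that occur in $P$.

\begin{lemma}\label{lem:letters}
If $v$ is a letter of an element of $P$ and $b\in A$ has the color of $v$, then $v=b$. In particular, if $e\in A$ and $\tau(e)$ is a letter of an element of $P$, then $\tau(e)=\varphi(e)\in A$.
\end{lemma}

\begin{proof}
Suppose $v\ne b$. A shortest directed path from a source $a$ to $v$ gives a sub-heap $c=v_0\cdots v_l\in P$ with unique source $v_0=a\in A$ and unique sink $v_l=v$. Its letters have distinct colors, so $b$ is not a letter of $c$. The heaps $bc$ and $cb$ have their sources in $\{a,b\}\subseteq A$, have the same colors as $c$, and repeat a color. By \eqref{eq:CT} neither is admissible. By Lemma~\ref{lem:product}(b),(c) this forces $b$ to lie in the component $\Gamma$ of $c$. Moreover \eqref{eq:R} gives $\tau^{-1}(b)\in D_L(cb)\subseteq\{a,b\}$, and \eqref{eq:L} gives $\tau(b)\in D_R(bc)\subseteq\{v,b\}$.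

If $\tau(b)=b$, then $\varphi(b)=b$ by \eqref{eq:phi} and Lemma~\ref{lem:inj}, and $\delta^d(b)=b$ by \eqref{eq:samecomp}. So $b$ is the only vertex of its color in $\Gamma$, although $v\in\Gamma$ has this color. If $\tau(b)\ne b$, then $\tau(a)=b$ and $\tau(b)=v$. By \eqref{eq:phi} both $\varphi(a)$ and $\varphi(b)$ have the color of $b$, so $\varphi(a)=\varphi(b)=b$ by Lemma~\ref{lem:inj}. As $\varphi$ is injective, $a=b$, although $b$ is not a letter of $c$. Both cases are contradictory. The last statement follows from \eqref{eq:phi}.
\end{proof}

\subsection{The shape of non-full subsets of $T_a$}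

Inside $T_a$ growth is unobstructed. The following lemma says that a connected subset of $T_a$ containing $a$ and missing a color gives elements of $P$, and that it cannot contain a fork or a multiple bond, since these allow a letter to be repeated. The exception is at $a$ itself when $\tau(a)=a$, because then \eqref{eq:R} cannot append $a$.

\begin{lemma}\label{lem:shape}
Let $a\in A\cap\Gamma$.
\begin{enumerate}
\item[(S1)] If $a\in J\subseteq T_a$ with $J$ connected and not full, then the elements of $J$ have distinct colors, and every heap on $J$ with unique source $a$ lies in $P$.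
\item[(S2)] If $\tau(a)\ne a$ and $x\ne y$ are neighbors of $a$ in $T_a$, then $\{a,x,y\}$ is full.
\item[(S3)] If $a=v_0,\dots,v_l$ with $l\geqslant1$ is a path in $T_a$ and $x\ne y$ are neighbors of $v_l$ in $T_a\setminus\{v_0,\dots,v_l\}$, then $\{v_0,\dots,v_l,x,y\}$ is full.
\item[(S4)] If $a=v_0,\dots,v_l$ with $l\geqslant1$ is a path in $T_a$, the bond between $v_{l-1}$ and $v_l$ is not simple, and $l\geqslant2$ or $\tau(a)\ne a$, then $\{v_0,\dots,v_l\}$ is full.
\item[(S5)] If $\Gamma$ is a tree and $\tau(a)\ne a$, then $T_a$ is full.
\end{enumerate}
\end{lemma}

\begin{proof}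
(S1) A heap on $J$ with unique source $a$ is admissible by growth, hence lies in $P$. Such a heap exists: multiply the elements of $J$ in the order of their distance from $a$ in $J$. Now \eqref{eq:CT} applies.

(S2)--(S4) In (S2) and (S3) the vertices $x,y$ are not adjacent. Otherwise $\Gamma$ contains a triangle and is a cycle with three vertices; but then $|T_a|=2$ in (S2), while in (S3) the vertex $v_l$ has three neighbors. Define a heap $c$ and a letter $t$ of $c$ by
\[
\text{(S2) }c=axy,\ t=a;\qquad\text{(S3) }c=v_0\cdots v_lxy,\ t=v_l;\qquad\text{(S4) }c=v_0\cdots v_l,\ t=v_{l-1}.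
\]
In each case $c$ has unique source $a$ and support in $T_a$, so it is admissible. In (S2) and (S3), formula \eqref{eq:fork} gives positive coefficients at $\alpha_x$ and $\alpha_y$, which the remaining letters of $c$ do not change. In (S4), formula \eqref{eq:bond} with $u=v_l$ and $\kappa\geqslant\sqrt2$ gives positive coefficients at $\alpha_{v_{l-1}}$ and $\alpha_{v_l}$, which $v_{l-2},\dots,v_0$ do not change. By Lemma~\ref{lem:descent}, $ct>c$ and $D_L(ct)=\{a\}$. Also $t\ne\tau(a)$: if $t\ne a$ because $t\in T_a\setminus\{a\}$, and if $t=a$ by hypothesis. Lemma~\ref{lem:repeat} shows that $\mathrm{supp}(c)$ is full.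

(S5) Suppose $T_a$ is not full. Then no subset of $T_a$ is full. By (S2), $a$ has at most one neighbor in $T_a$; by (S3), applied to geodesics from $a$, the tree $T_a$ does not branch; by (S4) all its bonds are simple. So $T_a$ is a path $a=v_0,\dots,v_m$ with simple bonds. Put $a^*=\tau(a)$. We show that $\Gamma$ is not an affine Coxeter graph.

Suppose $a^*$ is adjacent to $a$. An automorphism of a finite tree fixes a vertex or inverts an edge. A vertex fixed by $\tau$ would have the same distance to the adjacent vertices $a$ and $a^*$, which is impossible in a tree. So $\tau$ inverts an edge and exchanges the two halves obtained by deleting it. The vertices $a$ and $a^*$ lie in different halves and are adjacent, so the inverted edge is $\{a,a^*\}$, and the halves are $T_a$ and $\tau(T_a)$. Thus $\Gamma$ is a path with an even number of vertices, at least four, in which all bonds except possibly the middle one are simple. Neither $\tilde C_n$ ($n\geqslant3$) nor $\tilde F_4$ has this form.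

Suppose $a^*$ is not adjacent to $a$. Then all neighbors of $a$ lie in $T_a$, so $a$ is a leaf of $\Gamma$, and so is $a^*$. Removing a leaf keeps a tree connected, so $\Gamma=T_a\cup\{a^*\}$, with $a^*$ joined to a single $v_i$, $i\geqslant1$. This bond is the $\tau$-image of the bond between $v_0$ and $v_1$, so it is simple. If $i=m$, then $\Gamma$ is the graph of a finite group of type $A$. If $i<m$, then $v_i$ is the only vertex with three neighbors and is fixed by $\tau$; its distances $i$ to $a$ and $1$ to $a^*$ agree, so $i=1$ and $\Gamma$ is the graph of a finite group of type $D$.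
\end{proof}

\subsection{A dichotomy}

In Example~\ref{ex:adm} with $\delta=\mathrm{id}$ every vertex lies in $A$, whereas in Example~\ref{ex:twochains} the elements of $A$ occur only as sources. These are the only two possibilities.

\begin{lemma}\label{lem:dichotomy}
One of the following holds.
\begin{enumerate}
\item[(I)] $\mathcal N=\{\Gamma\}$, $\Gamma$ is a cycle with $r$ vertices, $A=\Gamma$, $\delta^d|_\Gamma=\mathrm{id}$, and $\tau$ rotates $\Gamma$ by one step.
\item[(II)] No two elements of $A$ are adjacent, and for every $c\in P$ the letters of $c$ in $A$ are exactly the sources of $c$.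
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Step 1: if (II) fails, two elements of $A$ are adjacent.} Suppose some element of $P$ has a letter in $A$ that is not a source. A shortest directed path to it from a source gives a heap $c=v_0\cdots v_q\in P$ with $q\geqslant1$, unique source $v_0$, and $v_0,v_q\in A$. Let $t=v_{q-1}$. By \eqref{eq:bond}, $v_{q-1}v_q(\alpha_t)$ has a positive coefficient at $\alpha_{v_q}$, which $v_{q-2},\dots,v_0$ do not change. Lemma~\ref{lem:descent} gives $ct>c$ and $D_L(ct)\subseteq\{v_0,v_q\}\subseteq A$. The support of $c$ is not full, so $t\in\{\tau(v_0),\tau(v_q)\}$ by Lemma~\ref{lem:repeat}, and $t\in A$ by Lemma~\ref{lem:letters}. Thus $v_{q-1}$ and $v_q$ are adjacent elements of $A$.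

Now let $a,b\in A$ be adjacent in $\Gamma\in\mathcal N$. The elements $aba$ and $bab$ have length $3$, left descents in $A$, and support $\{a,b\}$, which is not full. By \eqref{eq:CT} they are not admissible.

\emph{Step 2: $\tau(a)=b$ or $\tau(b)=a$.} Suppose neither holds. Then $ab$ and $ba$ are admissible by growth. As $aba$ is not admissible, \eqref{eq:R} gives $\tau^{-1}(a)\in D_L(aba)\subseteq\{a,b\}$, so $\tau(a)=a$; exchanging $a$ and $b$ gives $\tau(b)=b$. Some $e\notin\{a,b\}$ is adjacent to one of them, say to $b$. Since $\tau$ fixes $a$ and $b$, we have $\tau(e)\notin\{a,b\}$, and $eba$ is admissible by growth from $e$. By \eqref{eq:bond}, $eba(\alpha_b)$ has a positive coefficient at $\alpha_a$, so $ebab>eba$ and $D_L(ebab)\subseteq\{e,a\}$. As $\tau^{-1}(b)=b\notin\{e,a\}$, rule \eqref{eq:R} shows that $ebab$ is admissible. Then so is $bab$, a contradiction.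

\emph{Step 3: (I) holds.} By symmetry let $\tau(a)=b$. Then $\varphi(a)=b$ by \eqref{eq:phi} and Lemma~\ref{lem:inj}, and \eqref{eq:samecomp} gives $\mathcal N=\{\Gamma\}$ and $\delta^d(b)=b$. So $b$ is the only vertex of its color in $\Gamma$. As $b=\tau(a)\notin T_a$, the set $T_a$ is not full, and $\Gamma$ is a cycle by (S5). By Lemma~\ref{lem:product}(d), $\tau$ is a rotation, and it moves $a$ to a neighbor. The automorphism $\delta^d|_\Gamma$ fixes $b$, so it is the identity or the reflection through $b$. In the second case the two neighbors of $b$ are distinct elements of $T_a=\Gamma\setminus\{b\}$ of the same color, against (S1) for $J=T_a$. So $\delta^d|_\Gamma=\mathrm{id}$, each color occurs once in $\Gamma$, and $|\Gamma|=r$. By \eqref{eq:samecomp}, $\sigma^d|_\Gamma=\tau^{-1}|_\Gamma$ is transitive on $\Gamma$. The set $A=\Gamma\setminus K$ is nonempty and $\sigma^d$-stable, so $A=\Gamma$.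
\end{proof}

\section{The poset of a block}\label{sec:poset}

We determine $P$ for $r\geqslant3$ and $\mathcal N\ne\emptyset$. Case (I) gives the antichain. In case (II) we will see that $|A|\leqslant2$; two sources give two chains, and one source gives a rooted tree.

\subsection{Case (I): an antichain}

\begin{proposition}\label{prop:antichain}
In case (I), $P\cong L(F,r-1)$ with $F$ an antichain with $r$ elements.
\end{proposition}

\begin{proof}
Write $\Gamma=\{s_i\mid i\in\mathbb Z/r\}$ with $\tau(s_i)=s_{i+1}$. Suppose an element of $P$ contains the arrow $s_i\to s_{i+1}$. Then $c=s_is_{i+1}$ is admissible, $cs_i>c$, and $D_L(cs_i)=\{s_i,s_{i+1}\}\subseteq A$. Since $r\geqslant3$, the support of $c$ is not full and $s_i\notin\{s_{i+1},s_{i+2}\}=\tau(D_L(cs_i))$, against Lemma~\ref{lem:repeat}. So all arrows have the form $s_{i+1}\to s_i$, and an element of $P$ is determined by its letter set $J\subsetneq\Gamma$. Conversely let $J\subseteq\Gamma\setminus\{s_j\}=T_{s_{j-1}}$. The heap $s_{j-1}s_{j-2}\cdots s_{j+1}$ is admissible by growth, and its sub-heap on $J$ lies in $P$, because $A=\Gamma$ and $J$ misses the color of $s_j$. As the orientations are forced,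 the order is inclusion of letter sets, and $P$ is the poset of proper subsets of $\Gamma$.
\end{proof}

\subsection{Case (II): free vertices}

Assume (II). Call a vertex of a component in $\mathcal N$ \emph{free} if its color is not the color of an element of $A$, and let $E$ be the set of free vertices. Then
\begin{equation}\label{eq:free}
\text{the non-source letters of elements of $P$ are free, and }\tau(a)\notin E\text{ for }a\in A.
\end{equation}
Indeed, a non-source letter is not in $A$ by (II), so it does not have the color of an element of $A$ by Lemma~\ref{lem:letters}; the second claim is \eqref{eq:phi}. Thus an element of $P$ grows from its sources through free vertices, and free vertices never obstruct growth from sources in $A$.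

\subsection{At least two sources: two chains}

Let $|A|\geqslant2$. For $a\in A\cap\Gamma$ let $D_a$ be the connected component of $a$ in $\{a\}\cup(E\cap\Gamma)$, the region that can be reached from $a$ through free vertices. By \eqref{eq:free}, $D_a\subseteq T_a$. The only color of $A$ that occurs in $D_a$ is that of $a$, so $D_a$ is not full by Lemma~\ref{lem:inj}, and its elements have distinct colors by (S1). A vertex of $T_a\setminus D_a$ adjacent to $D_a$ is called an \emph{exit} of $D_a$.

\begin{lemma}\label{lem:paths}
Let $|A|\geqslant2$. Then $|A|=2$. Write $A=\{a,b\}$.
\begin{enumerate}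
\item[(a)] $D_a$ is an induced path $a=v_0,v_1,\dots,v_{r-2}$ with $r-1$ vertices.
\item[(b)] Every exit of $D_a$ has the color of $b$ and is adjacent to no vertex of $D_a$ other than $v_{r-2}$.
\item[(c)] If $a$ and $b$ lie in the same component, then $D_a$ has an exit.
\end{enumerate}
The same holds with $a$ and $b$ exchanged.
\end{lemma}

\begin{proof}
Let $a\in A\cap\Gamma$ be arbitrary.

Suppose $u$ is an exit, adjacent to $v\in D_a$. Then $u$ is not free, since otherwise $u\in D_a$. Let $a=v_0,\dots,v_l=v$ be a shortest path in $D_a$. If $\{v_0,\dots,v_l,u\}$ were not full, then $v_0\cdots v_lu\in P$ by (S1), with a non-source letter that is not free, against \eqref{eq:free}. So this set is full. As $v_1,\dots,v_l$ are free, all colors of $A$ are among those of $a$ and $u$. Hence $A=\{a,b\}$ and $u$ has the color of $b$, and $v_0,\dots,v_l$ carry all the $r-1$ other colors. The elements of $D_a$ have distinct colors, different from that of $b$, so $D_a=\{v_0,\dots,v_l\}$ and $l=r-2$. A shortest path is induced, which gives (a). The argument applies to every neighbor $v\in D_a$ of $u$ and shows that its distance from $a$ in $D_a$ is $r-2$, which gives (b).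

Suppose there is no exit. Then $D_a=T_a$, since $T_a$ is connected, and $T_a$ is not full. So $\tau(a)\ne a$, since otherwise $T_a=\Gamma$; and $\Gamma$ is a cycle by (S5). Thus $T_a=\Gamma\setminus\{\tau(a)\}$ is an induced path. By (S2), $a$ is an end of it, so $\tau(a)$ is adjacent to $a$. Since $\Gamma$ is full, the only color missing in $T_a$ is that of $\tau(a)$, and all vertices of $\Gamma$ have distinct colors, so $|D_a|=r-1$. Every $b\in A\setminus\{a\}$ has a color missing in $D_a$, so it has the color of $\tau(a)$, and there is only one such $b$ by Lemma~\ref{lem:inj}. This gives (a), and (b) is vacuous. If $b$ were in $\Gamma$, it would equal $\tau(a)$ and be adjacent to $a$, against (II). This gives (c).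
\end{proof}

Write $D_a=(a=v_0,\dots,v_{r-2})$ and $D_b=(b=u_0,\dots,u_{r-2})$, where $v_s,u_t\in E$ for $s,t\geqslant1$; in particular $a\notin D_b$ and $b\notin D_a$. For $0\leqslant i,j\leqslant r-1$ put $V_i=\{v_0,\dots,v_{i-1}\}$ and $U_j=\{u_0,\dots,u_{j-1}\}$. We want to match the elements of $P$ with the pairs $(i,j)$, $i+j\leqslant r-1$. The danger is that the two paths overlap. The next lemma shows that overlapping paths run in opposite directions, so that short initial segments stay apart.

\begin{lemma}\label{lem:opposite}
If $D_a\cap D_b\ne\emptyset$, then $u_t=v_{r-1-t}$ for $1\leqslant t\leqslant r-2$. In all cases, $V_i\cap U_j=\emptyset$ for $i+j\leqslant r-1$.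
\end{lemma}

\begin{proof}
Let $D_a\cap D_b\ne\emptyset$, so that $a,b$ lie in one component $\Gamma$. The set $D_a\setminus\{a\}$ is a union of connected components of $E\cap\Gamma$ and is connected, so it is one component; the same holds for $D_b\setminus\{b\}$. They meet, so they coincide, and $u_1,\dots,u_{r-2}$ traverses the induced path $v_1,\dots,v_{r-2}$ in one of the two directions. For $r=3$ the directions agree. Suppose $r\geqslant4$ and $u_t=v_t$ for all $t\geqslant1$.

By Lemma~\ref{lem:paths} for $b$, there is an exit $y$ of $D_b$, adjacent to $u_{r-2}=v_{r-2}$, with the color of $a$. As $D_a$ is an induced path and $r-2\geqslant2$, we have $y\ne a$, and hence $y\notin D_a$. If $y\in T_a$, then $y$ is an exit of $D_a$ and has the color of $b$, against Lemma~\ref{lem:inj}. So $y\notin T_a$, and since $y$ is adjacent to $T_a$, we get $y=\tau(a)$. The vertex $v_1$ has the three neighbors $a,b,v_2$, so $\Gamma$ is a tree. The neighbors of $a$ are found as follows: in $D_a$ only $v_1$; none in $T_a\setminus D_a$, since exits are attached only at $v_{r-2}\ne a$; and outside $T_a$ only $y$ is possible, which would close the cycle $a,v_1,\dots,v_{r-2},y$. So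 $a$ is a leaf with neighbor $v_1$, and $y=\tau(a)$ is a leaf, with neighbor $v_{r-2}$. Since $a$ and $y$ have the same color, a power of $\delta^d$ maps $a$ to $y$, hence $v_1$ to $v_{r-2}$. These are distinct elements of $D_a$ of the same color, a contradiction.

If $v_s=u_t\in V_i\cap U_j$, then $1\leqslant s\leqslant i-1$, $1\leqslant t\leqslant j-1$ and $s+t=r-1$, so $i+j\geqslant r+1$.
\end{proof}

\begin{lemma}\label{lem:form}
The letter set $J$ of every element of $P$ has the form $V_i\cup U_j$, where $V_i$ and $U_j$ are disjoint and not joined by an edge.
\end{lemma}

\begin{proof}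
Each letter of $J$ is the end of a directed path in $J$ from a source $e\in\{a,b\}$. The letters of this path other than $e$ are non-sources, hence free, so the path lies in $D_e$. Since $D_e$ is an induced path with end $e$, it is an initial segment of $D_e$. So $J=V_i\cup U_j$, where $V_i$ and $U_j$ are the unions of the segments starting at $a$ and at $b$.

Suppose $i,j\geqslant1$ and $V_i,U_j$ meet or are joined by an edge. Then $J$ is connected; let $a=c_0,\dots,c_q=b$ be a shortest path in $J$. By (II), $q\geqslant2$, and the interior vertices are non-sources, hence free. So $c_1,\dots,c_{q-1}\in D_a\cap D_b$. It follows that $c_s=v_s$ for $s<q$, and that $c_{q-1}$, a neighbor of $b$ in $D_b$, equals $u_1=v_{r-2}$ by Lemma~\ref{lem:opposite}. Hence $q=r-1$ and $|J|\geqslant q+1=r$, which is impossible in $P$.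
\end{proof}

\begin{proposition}\label{prop:twochains}
In case (II) with $|A|\geqslant2$, $P\cong L(F,r-1)$ with $F$ the disjoint union of two chains with $r-1$ elements each, and $|F|=2r-2\geqslant r$.
\end{proposition}

\begin{proof}
Let $c\in P$ have the letter set $V_i\sqcup U_j$ as in Lemma~\ref{lem:form}. Then $i+j\leqslant r-1$. The sets $V_i$ and $U_j$, when nonempty, are the connected components of $a$ and of $b$ in the letter set, so $(i,j)$ is determined by $c$. The only possible source in the path $V_i$ is its end $a$. So the arrow at $v_{i-1}$ comes from $v_{i-2}$, then the arrow into $v_{i-2}$ must come from $v_{i-3}$, and so on: the path is oriented away from $a$. The same argument orients $U_j$ away from $b$. Hence $c=v_0\cdots v_{i-1}u_0\cdots u_{j-1}$ is determined by $(i,j)$. If $c,c'\in P$ have pairs $(i,j)$, $(i',j')$ and $c\leqslant c'$, then comparing the components of $a$ and of $b$ gives $i\leqslant i'$ and $j\leqslant j'$; conversely these inequalities make $c$ a subword of $c'$.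

It remains to show that every pair with $i+j\leqslant r-1$ occurs. By Lemma~\ref{lem:opposite}, $V_i\cap U_j=\emptyset$. If $j=0$ or $i=0$, the heap $v_0\cdots v_{i-1}$ or $u_0\cdots u_{j-1}$ is admissible by growth, as $D_a\subseteq T_a$ and $D_b\subseteq T_b$. If $i,j\geqslant1$, start from $ab=ba$, which is admissible by Lemma~\ref{lem:pairs}, and append $v_1,\dots,v_{i-1},u_1,\dots,u_{j-1}$ in this order. Each new letter is adjacent to an earlier one and is free, hence different from $\tau(a)$ and $\tau(b)$ by \eqref{eq:free}, so Lemma~\ref{lem:growth}(a) applies at each step. In all cases we obtain an admissible heap on $V_i\cup U_j$ with sources in $A$ and with at most $r-1$ letters, so it lies in $P$. Let $(i',j')$ be its pair. Since $V_i$ and $U_j$ are connected, $V_i\subseteq V_{i'}$ and $U_j\subseteq U_{j'}$, and $i+j=i'+j'$ gives $(i',j')=(i,j)$.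

Thus $P\cong\{(i,j)\in\mathbb N^2\mid i+j\leqslant r-1\}$ with the componentwise order, which is $L(F,r-1)$.
\end{proof}

\subsection{One source: a rooted tree}

\begin{proposition}\label{prop:tree}
In case (II) with $|A|=1$, $P\cong L(F,r-1)$ with $F$ a rooted tree and $|F|\geqslant r$.
\end{proposition}

\begin{proof}
Let $A=\{a\}$. Since $A$ meets every non-central component, $\mathcal N=\{\Gamma\}$. Also $\varphi(a)=a$, so $\tau(a)$ has the color of $a$ by \eqref{eq:phi}, and $\delta^d(a)=\tau(a)$ by \eqref{eq:samecomp}.

An element $c\ne1$ of $P$ has the unique source $a$, so its letter set $J$ is connected. By \eqref{eq:free}, $\tau(a)\notin J\setminus\{a\}$, so $J\subseteq T_a$, and $|J|\leqslant r-1$. Conversely, a connected $J$ with $a\in J\subseteq T_a$ and $|J|\leqslant r-1$ is not full, so by (S1) every heap on $J$ with unique source $a$ lies in $P$. Such a $J$ induces a tree, because $\Gamma$ is a tree or a cycle with $|\Gamma|\geqslant r>|J|$. On a tree the only orientation with unique source $a$ points away from $a$: a leaf other than $a$ must be a sink, and removing it preserves the hypothesis. Hence $P$ is the poset, ordered by inclusion, consisting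 of $\emptyset$ and of the connected sets $J$ with $a\in J\subseteq T_a$ and $|J|\leqslant r-1$.

Suppose $T_a$ is a tree. Root it at $a$. Its nonempty ideals are the connected subsets containing $a$, so $P\cong L(T_a,r-1)$. Moreover $T_a$ is full, so $|T_a|\geqslant r$: if $\tau(a)=a$ because $T_a=\Gamma$; if $\tau(a)\ne a$ and $\Gamma$ is a tree by (S5); and if $\tau(a)\ne a$ and $\Gamma$ is a cycle because $T_a=\Gamma\setminus\{\tau(a)\}$ and the color of $\tau(a)$ is that of $a\in T_a$.

Suppose $T_a$ is not a tree. Then $T_a=\Gamma$ is a cycle with $n$ vertices and $\tau(a)=a$, so $\delta^d$ fixes $a$. If $\delta^d|_\Gamma$ were the reflection through $a$, the two neighbors $x,y$ of $a$ would have the same color, and $\{a,x,y\}$ would be full by (S1), although it has at most $2<r$ colors. So $\delta^d|_\Gamma=\mathrm{id}$ and $n=r$. The sets $J$ are the arcs containing $a$ with at most $n-1$ vertices. Such an arc misses a vertex, so it is described by the numbers $p,q$ of its vertices on the two sides of $a$, with $p+q\leqslant n-2$, and inclusion of arcs is componentwise comparison of $(p,q)$. Hence $P\cong L(F,r-1)$, where $F$ is a root carrying two chains with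 $n-2$ elements each: the cycle is unrolled in both directions from $a$. Here $|F|=2n-3\geqslant n=r$.
\end{proof}

\begin{example}
The last case occurs for the group of Section~\ref{sec:examples} with $\mu=(1,0,-1)$, $\tau=1$, $\sigma=\mathrm{id}$ and $K=\{s_1,s_2\}$. The elements with proper support and left descents in $\{s_0\}$ are $1,s_0,s_0s_1,s_0s_2$. They are admissible by growth and are partial Coxeter elements, so the quadruple is of Coxeter type, and $P=L(F,2)$ for a root with two children. For $K=\emptyset$ the same data are not of Coxeter type: as in Step~2 of Lemma~\ref{lem:dichotomy}, $s_0s_1s_2$ and then $s_0s_1s_2s_1$ are admissible, hence so is $s_1s_2s_1$.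
\end{example}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
By Section~\ref{sec:blocks}, ${}^K\mathrm{Cox}(\mu)$ is the product of the posets $P$ of the blocks, and $P$ has the required form if $\mu$ is central on all components of the block or if $r\leqslant2$. For $r\geqslant3$ and $\mu$ non-central on the block, Lemma~\ref{lem:dichotomy} leaves the cases treated in Propositions~\ref{prop:antichain}, \ref{prop:twochains} and~\ref{prop:tree}. In each of them $P\cong L(F,r-1)$ with $|F|\geqslant r$, and $F$ is an antichain with $r$ elements, two disjoint chains, or a rooted tree.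
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:structure}, $\widehat{{}^K\mathrm{Cox}(\mu)}\cong\prod_iL(F_i,n_i)\sqcup\{\hat1\}$ with $|F_i|\geqslant n_i+1$, and this poset is dual EL-shellable by Theorem~\ref{thm:label}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HY}
Xuhua He and Qingchao Yu, \emph{Dual Shellability of Admissible Set and Cohen-Macaulayness of Local Models}, arXiv:2509.11581 (2025).

\end{thebibliography}
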